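# Properly colored copies of $K_4$ and the Turán number of the four-cycle

## The theorem: $pr(K_n,K_4)$ is asymptotically $ex(n,C_4)$

**Theorem A.** For all $n\ge 4$,
$$ex(n,C_4)+1\;\le\; pr(K_n,K_4)\;\le\; \tfrac12 n^{3/2}+40\,n^{5/4}.$$
Since $ex(n,C_4)=(\tfrac12+o(1))n^{3/2}$ (Erdős–Rényi–Sós 1966; Brown 1966), this gives $pr(K_n,K_4)\le(1+o(1))\,ex(n,C_4)$.

**Theorem B.**

1. $ex(n,C_4)+1\le pr(K_n,K_4)\le ex(n,C_4)+O(n^{1.2625})$. If $n=q^2+q+1$ with $q$ a prime power, then $pr(K_n,K_4)\le ex(n,C_4)+O(n^{5/4})$.
2. The factor $1+o(1)$ cannot be replaced by the exact formula $pr(K_n,K_4)=ex(n,C_4)+1$: for $n=q^2+q+1$ with $q>13$ a prime power, $pr(K_n,K_4)\ge ex(n,C_4)+2$. Also $pr(K_n,K_4)\ge 2n-3$ for $n\ge3$, so $pr(K_6,K_4)\ge 9>8=ex(6,C_4)+1$.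

Here is what the symbols mean. An edge-coloring of a graph assigns a color to each edge, with no restriction at all.

**Definition.** A subgraph of an edge-colored graph is *properly colored* if any two of its edges that share a vertex receive different colors. It is *rainbow* if all its edges have different colors.

Rainbow implies properly colored, but not conversely. Color the three perfect matchings of $K_4$ with colors $1,2,3$: the six edges use only three colors, and the $K_4$ is properly colored. In general, a coloring of $K_4$ is proper exactly when any two edges of the same color are disjoint.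

**Definition.** $pr(K_n,G)$ is the maximum number of colors in an edge-coloring of $K_n$ that contains no properly colored copy of $G$. For a graph $F$, the Turán number $ex(n,F)$ is the maximum number of edges of an $n$-vertex graph with no copy of $F$ as a subgraph.

If two color classes are merged, no new properly colored subgraph can appear. So if some number of colors can be used without a properly colored $G$, every smaller positive number can be used too. Hence $pr(K_n,G)+1$ is the least $k$ such that every coloring of $K_n$ with exactly $k$ colors contains a properly colored $G$.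

In plain words: how many colors on $K_n$ force a $K_4$ in which every two touching edges differ in color? Fang, Győri and Xiao ("Minimal colorings for properly colored subgraphs in complete graphs", arXiv:1911.04358, 2019) are the source of the problem. It is known that $pr(K_n,K_4)\ge ex(n,C_4)+1$ and that $pr(K_n,K_4)=O(n^{3/2})$, and the question is whether $pr(K_n,K_4)\le(1+o(1))\,ex(n,C_4)$. So the order of magnitude is given, and what is at stake is the constant in front of $n^{3/2}$. Theorem A says that the constant is $\frac12$. Theorem B measures the error term and shows that the lower bound is not always sharp. Together the two theorems give $pr(K_n,K_4)=\frac12n^{3/2}+O(n^{5/4}+n^{1.2625})$.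

## Why the four-cycle appears: the lower bound, and $n=4,5$ by hand

**Lower bound in Theorem A.** Let $n\ge4$, and let $G$ be a $C_4$-free graph on the vertex set of $K_n$ with $ex(n,C_4)$ edges. Give the edges of $G$ distinct colors and give all other edges of $K_n$ one further color $0$. Since $K_n$ contains a $C_4$, $G$ is not complete, so color $0$ occurs and $ex(n,C_4)+1$ colors are used. Suppose some $K_4$ is properly colored. Its color-$0$ edges are pairwise disjoint, so they are contained in a perfect matching of the $K_4$. Removing a perfect matching from $K_4$ leaves a 4-cycle, and all its edges have colors other than $0$, so it is a $C_4$ in $G$. This is a contradiction. $\blacksquare$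

**The case $n=4$.** Six colors make $K_4$ rainbow. With five colors we may let two adjacent edges share a color, and then the $K_4$ is not properly colored. So $pr(K_4,K_4)=5$. Also $ex(4,C_4)=4$: a triangle with a pendant edge has four edges, and $K_4$ minus an edge contains a $C_4$. The lower bound is attained.

**The case $n=5$.** Two triangles sharing a vertex form a $C_4$-free graph with six edges, so $pr(K_5,K_4)\ge7$. We check that eight colors are too many; by merging, this also excludes more than eight. Call two adjacent edges of the same color a *cherry*. A cherry spans three vertices, hence lies in exactly two of the five 4-sets, and we need every 4-set to contain a cherry. With eight colors on ten edges, either two classes have size $2$ or one class has size $3$, and all other classes are single edges.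

- Two classes of size 2 give at most two cherries, which reach at most four 4-sets.
- A class of size 3 that is a triangle has all its cherries on the same three vertices, and reaches two 4-sets.
- A class of size 3 that is a star has its center in every cherry, so the 4-set avoiding the center is not reached.
- Any other class of size 3 contains at most two cherries, and reaches at most four 4-sets.

So $pr(K_5,K_4)=7$. The lower bound is attained again, because $ex(5,C_4)=6$. Indeed, in a $C_4$-free graph two vertices have at most one common neighbor, so on five vertices $\sum_w\binom{\deg w}2\le\binom52=10$. Seven edges would give degree sum $14$, and the sum of the $\binom{\deg w}{2}$ would be least at degrees $3,3,3,3,2$, where it is $13$. By Theorem B the pattern already breaks at $n=6$.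

## Counting common neighbors, with and without four-cycles

Two elementary facts are used throughout. The function $t\mapsto\binom t2=\frac{t(t-1)}2$ is convex on the reals, so for $d_1,\dots,d_n$ with sum $s$,
$$\sum_{i=1}^n\binom{d_i}2\ \ge\ n\binom{s/n}2=\frac{s^2}{2n}-\frac s2. \tag{1}$$
Also $\sqrt{a+b}\le\sqrt a+\frac{b}{2\sqrt a}$ for $a>0$, $b\ge0$ (square the right side).

For a graph $G$ on $n$ vertices put $N(u)=N_G(u)$ and $d(u,v)=|N(u)\cap N(v)|$. "Pair" always means an unordered pair of distinct vertices. Counting paths $u\,w\,v$ by their middle vertex and by their ends gives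
$$\sum_w\binom{\deg_G w}2=\sum_{uv}d(u,v). \tag{2}$$
A 4-cycle consists of a pair $uv$ and two of its common neighbors, and it arises from each of its two diagonals. Hence
$$\sum_{uv}\binom{d(u,v)}2=2\cdot\#\{\text{4-cycles of }G\}. \tag{3}$$
If $G$ is $C_4$-free with $m$ edges, then every $d(u,v)\le1$. So (1) with $s=2m$ and (2) give $\frac{2m^2}n-m\le\binom n2$, and hence $m\le\frac12n^{3/2}+\frac n2$. This is the textbook upper bound for $ex(n,C_4)$. We now carry it over to colorings.

**Standing assumption.** From here to the end of the proof of Theorem A, $c$ is a fixed coloring of $E(K_n)$ with exactly $k$ colors and no properly colored $K_4$.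

The natural move is to choose one edge of each color. These $k$ edges form a rainbow graph $G$ with $e(G)=k$. If $G$ were $C_4$-free we would be done, but it need not be. What does the assumption on $c$ say about its 4-cycles?

**Observation.** If a 4-cycle $xyzt$ in $K_n$ is rainbow, then $c(xz)$ or $c(yt)$ is one of the four colors of its sides.

*Proof.* Otherwise the four sides have four different colors and neither diagonal repeats any of them. The only coincidence left among the six edges on $x,y,z,t$ is $c(xz)=c(yt)$. These two edges are disjoint, so the $K_4$ is properly colored, a contradiction. $\blacksquare$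

So each 4-cycle of a rainbow graph has a diagonal $uv$ that copies the color of a side. We give a name to the pairs that can do this.

**Definition.** For a rainbow subgraph $G$ of $K_n$, let $F(G)$ be the set of pairs $uv$ for which there is $w\in N(u)\cap N(v)$ with $c(uv)\in\{c(uw),c(vw)\}$.

For example, let $G$ be the path $u\,w\,v$ with colors $c(uw)=1$, $c(wv)=2$. Then $F(G)=\{uv\}$ if $c(uv)\in\{1,2\}$, and $F(G)=\emptyset$ otherwise.

**Lemma 1.** For every rainbow subgraph $G$ of $K_n$,
$$e(G)\le \tfrac12n^{3/2}+\tfrac n2+\frac{3|F(G)|}{\sqrt n}.$$

*Proof.* Write $F=F(G)$ and $m=e(G)$.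

**Step 1: charge every 4-cycle to a pair of $F$.** Let $C$ be a 4-cycle of $G$. It is rainbow, so by the Observation it has a diagonal $uv$ whose color is the color of a side $e$ of $C$. Each side of $C$ has exactly one endpoint on this diagonal, so $e=uw$ or $e=vw$, where $w$ is one of the other two vertices of $C$. These two vertices are common neighbors of $u$ and $v$, so $uv\in F$. We charge $C$ to $uv$.

**Step 2: a pair of $F$ receives few charges.** Since $G$ is rainbow, $e$ is the only edge of $G$ with color $c(uv)$. So the pair $uv$ determines $e$, and therefore determines $w$. A 4-cycle charged to $uv$ has the form $u\,w\,v\,w'$ with $w'\in N(u)\cap N(v)\setminus\{w\}$. So at most $d(u,v)-1$ four-cycles are charged to $uv$, although $\binom{d(u,v)}2$ four-cycles have $uv$ as a diagonal. With (3),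
$$\sum_{uv}\binom{d(u,v)}2\le 2\sum_{uv\in F}(d(u,v)-1). \tag{4}$$

**Step 3: absorb the right side of (4) into the left.** The left side is quadratic in $d$ and the right side is linear. For integers $d\ge1$,
$$2(d-1)\le \tfrac12\tbinom d2+3,$$
because multiplying by $4$ turns this into $d^2-9d+20=(d-4)(d-5)\ge0$, which holds for all integers. Pairs in $F$ have $d(u,v)\ge1$, so (4) gives $\sum_{uv}\binom{d(u,v)}2\le\frac12\sum_{uv}\binom{d(u,v)}2+3|F|$. Therefore
$$\sum_{uv}\binom{d(u,v)}2\le 6|F|. \tag{5}$$

**Step 4: run the $C_4$-free computation with an error.** For integers $d\ge0$ we have $d\le1+\binom d2$, since this is $(d-1)(d-2)\ge0$. Summing over all pairs and using (2) and (5),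
$$\sum_w\binom{\deg_G w}{2}=\sum_{uv}d(u,v)\le\binom n2+6|F|.$$
By (1) with $s=2m$ the left side is at least $\frac{2m^2}n-m$. Using $\binom n2\le\frac{n^2}2$ and multiplying by $\frac n2$, we get $m^2-\frac n2m\le\frac{n^3}4+3n|F|$. Solving the quadratic inequality,
$$m\le \frac n4+\sqrt{\frac{n^2}{16}+\frac{n^3}4+3n|F|}\le \frac n2+\sqrt{\frac{n^3}4+3n|F|}\le\frac n2+\frac{n^{3/2}}2+\frac{3|F|}{\sqrt n}.$$
The last step is $\sqrt{a+b}\le\sqrt a+\frac b{2\sqrt a}$ with $a=\frac{n^3}4$, $b=3n|F|$. $\blacksquare$

## What Lemma 1 gives alone, and why $|F|$ resists

With the trivial bound $|F(G)|\le\binom n2\le\frac{n^2}2$, Lemma 1 gives $k\le 2n^{3/2}+\frac n2$. This has the right order, but the constant is $2$ instead of $\frac12$. To get the constant $\frac12$ from Lemma 1 we need $|F(G)|=o(n^2)$.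

This can fail. Let the vertices be $v_1,\dots,v_n$ and color $v_iv_j$ with $i<j$ by the color $i$. In every 4-set the vertex of smallest index sends three edges of one color to the others, so there is no properly colored $K_4$. Choose as representative of color $i$ the edge $v_iv_n$, so that $G$ is a star centered at $v_n$. For $i<j<n$ the vertex $w=v_n$ is a common neighbor of $v_i,v_j$, and $c(v_iv_j)=i=c(v_iv_n)$. So $F(G)$ consists of all $\binom{n-1}2$ pairs avoiding $v_n$. This coloring has only $n-1$ colors and does not threaten the theorem, but it shows that the definition of $F(G)$ by itself does not force $|F(G)|=o(n^2)$.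

The example also shows what makes $F$ large: single edges of $G$ whose color is repeated on a big star. We measure this.

**Definition.** For an edge $uw$ of a rainbow graph $G$, with the endpoint $u$ chosen as center, let
$$L_G(u,w)=\{v\in N_G(w)\setminus\{u\}:\ c(uv)=c(uw)\},$$
and for $e=uw$ let $s_G(e)=\max(|L_G(u,w)|,|L_G(w,u)|)$.

In the example, $L_G(v_i,v_n)=\{v_j: i<j<n\}$ has $n-1-i$ elements, while $L_G(v_n,v_i)=\emptyset$.

If $uv\in F(G)$ with witness $w$, then after exchanging the names of $u$ and $v$ if necessary we have $c(uv)=c(uw)$ and $v\in N_G(w)\setminus\{u\}$, that is, $v\in L_G(u,w)$. So every pair of $F(G)$ is obtained from an edge of $G$, a choice of its center $u$, and an element of the corresponding set $L_G$. Hence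
$$|F(G)|\le\sum_{uw\in E(G)}\bigl(|L_G(u,w)|+|L_G(w,u)|\bigr)\le2\sum_{e\in E(G)}s_G(e). \tag{6}$$

This suggests a plan: fix a threshold $D$, let $R$ be the set of edges $e\in E(G)$ with $s_G(e)\ge D$, delete $R$, and apply Lemma 1 to the rest $G'$. Then $k\le|R|+e(G')$, and we need $|R|=o(n^{3/2})$ and $|F(G')|=o(n^2)$. Try the obvious estimates.

- For each $e\in R$ there are at least $D$ edges of color $c(e)$, and the colors are different for different $e$. So $|R|\cdot D\le\binom n2$, hence $|R|\le\frac{n^2}{2D}$. To conclude $|R|=o(n^{3/2})$ we need $D/\sqrt n\to\infty$.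
- By (6), $|F(G')|\le2D\,e(G')$, and all we know is $e(G')=O(n^{3/2})$. To conclude $|F(G')|=o(n^2)$ we need $D/\sqrt n\to0$.

The two requirements exclude each other, and they miss each other exactly at $D\approx\sqrt n$. So the obvious estimates leave nothing over, but any improvement by a power of $n$ at $D\approx\sqrt n$ would suffice. Both estimates treat the monochromatic stars as if nothing but their edge-disjointness were known. But the stars live in the same coloring $c$, and the Observation applies to rainbow 4-cycles built from *their* edges as well, not only to 4-cycles of $G$.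

## Monochromatic stars with distinct colors cannot cover much

**Lemma 2.** Let $D\ge1$ be an integer. Let $S_1,\dots,S_r$ be stars in $K_n$, where $S_i$ has center $b_i$ and nonempty leaf set $A_i$ with $|A_i|\le D$. Suppose all edges of $S_i$ have color $\gamma_i$ and the $\gamma_i$ are distinct. Then
$$x:=\sum_i|A_i|\le 4n^{3/2}D^{1/2}.$$

For $D=1$ the stars are single edges forming a rainbow graph, and the lemma recovers a bound $O(n^{3/2})$. For larger $D$, choosing one edge from each star shows that the number of stars is $O(n^{3/2})$, hence $x=O(n^{3/2}D)$. The gain is that $D$ enters with exponent $\frac12$ only.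

*Proof.* We count 4-cycles between two centers and two leaves, first from below by convexity and then from above by the Observation.

**Step 1: turn the stars into a directed graph with parts.** Draw an arc $b_i\to a$ for each $i$ and each $a\in A_i$. An edge of $K_n$ lies in at most one of the stars, because its color determines the star. So there are exactly $x$ arcs, and no edge of $K_n$ is used twice or in both directions. Let $N^+(b)$ be the set of out-neighbors of $b$. It is the disjoint union of the sets $A_i$ with $b_i=b$. We call these sets the *parts* at $b$; each has size at most $D$. For a pair $bb'$ put $h(b,b')=|N^+(b)\cap N^+(b')|$.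

**Step 2: define the configurations to count.** If $a,a'$ lie in the same part at $b$, then $ba$ and $ba'$ have the same color, and the 4-cycle $b\,a\,b'\,a'$ is not rainbow, so the Observation says nothing. We exclude such cases. A *quad* is $(\{b,b'\},\{a,a'\})$ with $b\ne b'$ and $a\neq a'$, where $a,a'\in N^+(b)\cap N^+(b')$, and $a,a'$ lie in different parts at $b$ and in different parts at $b'$. The four vertices of a quad are distinct, since no vertex is an out-neighbor of itself. For example, let $D=2$, let $b$ have parts $\{1,2\},\{3\}$ and let $b'$ have parts $\{1\},\{2,3\}$. Then $h(b,b')=3$, the pair $12$ is excluded at $b$, the pair $23$ is excluded at $b'$, and $\{1,3\}$ gives the only quad on $bb'$.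

Let $q(b,b')$ be the number of quads with first pair $bb'$, and let $Q$ be the number of all quads.

**Step 3: there are many quads.** Let $h=h(b,b')$. In $N^+(b)\cap N^+(b')$ each vertex shares its part at $b$ with at most $D-1$ others, so at most $\frac{h(D-1)}2$ pairs lie in a common part at $b$. The same holds at $b'$. So
$$q(b,b')\ge \tbinom{h}{2}-h(D-1)=\tfrac12h^2+\tfrac12h-Dh\ge\tfrac12h^2-Dh. \tag{7}$$
With $y:=\sum_{bb'}h(b,b')$, summing (7) over all pairs $bb'$ gives
$$Q\ge\tfrac12\sum_{bb'}h(b,b')^2-Dy. \tag{8}$$

**Step 4: count quads by their second pair.** For a pair $aa'$ let $P(a,a')$ be the set of vertices $b$ such that $a,a'\in N^+(b)$ lie in different parts at $b$, and let $p(a,a')=|P(a,a')|$. By definition, the quads with second pair $aa'$ correspond to the pairs of elements of $P(a,a')$. Hence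
$$Q=\sum_{aa'}\binom{p(a,a')}2. \tag{9}$$

**Step 5: every quad is of one of two types.** In a quad the edges $ba,ba',b'a,b'a'$ belong to four different stars: two of them at different centers are in different stars, and two of them at the same center are in different parts. Different stars have different colors, so the 4-cycle $b\,a\,b'\,a'$ is rainbow. Its diagonals are $aa'$ and $bb'$. By the Observation at least one of the following holds.

*Type I: $c(aa')$ is one of the four side colors.* Fix $aa'$. The color $c(aa')$ is now fixed, so there is at most one star $S_i$ with $\gamma_i=c(aa')$, and its center $b_i$ is fixed too. In a type I quad the side of color $c(aa')$ belongs to this star, so $b_i$ is $b$ or $b'$. Thus all type I quads with second pair $aa'$ use one fixed element of $P(a,a')$. There are at most $\max(p-1,0)$ of them, where $p=p(a,a')$.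

*Type II: $c(bb')$ is one of the four side colors.* Fix $bb'$. The color $c(bb')$ determines at most one star $S_i$. In a type II quad the side of color $c(bb')$ belongs to $S_i$, so one of $a,a'$ lies in $A_i$. There are at most $|A_i|\le D$ choices for this vertex and at most $h(b,b')$ choices for the other. So there are at most $D\,h(b,b')$ such quads.

**Step 6: absorb type I, and bound $Q$ from above.** For integers $p\ge0$,
$$\max(p-1,0)\le\tfrac14\tbinom p2+\tfrac32.$$
For $p-1$ this becomes $(p-4)(p-5)\ge0$ after multiplying by $8$, and the right side is nonnegative. Summing type I over pairs $aa'$ with (9), and type II over pairs $bb'$,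
$$Q\le \tfrac14Q+\tfrac32\tbinom n2+Dy,\qquad\text{so}\qquad \tfrac34Q\le\tfrac34n^2+Dy. \tag{10}$$

**Step 7: bound $y$.** Multiply (8) by $\frac34$ and insert it in (10): $\frac38\sum h^2-\frac34Dy\le\frac34n^2+Dy$. This is
$$\sum_{bb'}h(b,b')^2\le2n^2+\tfrac{14}3Dy.$$
By Cauchy–Schwarz over the at most $\frac{n^2}2$ pairs,
$$y^2\le \tfrac{n^2}2\sum_{bb'} h(b,b')^2\le n^4+\tfrac73n^2Dy .$$
If $y>\frac{10}3n^2D$, then $y-\frac73n^2D>n^2D$, so $y\bigl(y-\frac73n^2D\bigr)>\frac{10}{3}n^4D^2>n^4$, a contradiction. So $y\le\frac{10}3n^2D$.

**Step 8: return to $x$.** Let $d^-(a)$ be the in-degree of $a$. Counting triples (pair $bb'$, common out-neighbor $a$) by $a$ gives $y=\sum_a\binom{d^-(a)}2$. The in-degrees have sum $x$, so by (1) $y\ge\frac{x^2}{2n}-\frac x2$. Therefore $x^2-nx\le2ny\le\frac{20}3n^3D$. Solving this quadratic inequality,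
$$x\le\frac n2+\sqrt{\frac{n^2}4+\frac{20}3n^3D}\le n+\sqrt{\tfrac{20}3}\;n^{3/2}D^{1/2}.$$
Since $\sqrt{20/3}<2.6$ and $n\le n^{3/2}D^{1/2}$, the right side is at most $4n^{3/2}D^{1/2}$. $\blacksquare$

## The threshold $D=\lceil\sqrt n\,\rceil$ and the end of the proof of Theorem A

Lemma 2 improves both estimates of the plan. It will give $|R|=O(n^{3/2}D^{-1/2})$ and $|F(G')|=O(n^{3/2}D^{1/2})$, so the total error in the bound for $k$ is of order $n^{3/2}D^{-1/2}+nD^{1/2}+n$. The first two terms balance when $D\approx\sqrt n$, and both are then of order $n^{5/4}$. Here are the details.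

**Step 1: set up.** Let $G$ be a rainbow subgraph containing exactly one edge of each of the $k$ colors, so $e(G)=k$. Let $D=\lceil\sqrt n\,\rceil$; then $\sqrt n\le D\le2\sqrt n$.

**Step 2: apply Lemma 2 to truncated stars.** For each $e\in E(G)$ with $s_G(e)\ge1$ choose as center an endpoint $u$ of $e=uw$ with $|L_G(u,w)|=s_G(e)$, and choose $\min(s_G(e),D)$ vertices of $L_G(u,w)$ as leaves. By the definition of $L_G(u,w)$, all edges of this star have color $c(e)$. As $G$ is rainbow, these colors are distinct for distinct $e$. The leaf sets are nonempty of size at most $D$. So Lemma 2 gives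
$$X:=\sum_{e\in E(G)}\min(s_G(e),D)\le4n^{3/2}D^{1/2}. \tag{11}$$

**Step 3: few edges have large $s_G$.** Let $R=\{e\in E(G):s_G(e)\ge D\}$. Each edge of $R$ contributes $D$ to $X$, so
$$|R|\le \frac XD\le4n^{3/2}D^{-1/2}\le4n^{5/4}.$$

**Step 4: without them $F$ is small.** Let $G'$ be $G$ with the edges of $R$ deleted. It is rainbow. Since $N_{G'}(w)\subseteq N_G(w)$, we have $L_{G'}(u,w)\subseteq L_G(u,w)$ for each edge $uw$ of $G'$, so $s_{G'}(e)\le s_G(e)<D$ for $e\in E(G')$. In particular $s_G(e)=\min(s_G(e),D)$ for these edges. By (6) applied to $G'$, and (11),
$$|F(G')|\le2\sum_{e\in E(G')}s_{G'}(e)\le2\sum_{e\in E(G')}s_G(e)\le2X\le8n^{3/2}D^{1/2}\le8\sqrt2\,n^{7/4}.$$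

**Step 5: apply Lemma 1 to $G'$.** We have $\frac{3|F(G')|}{\sqrt n}\le24\sqrt2\,n^{5/4}$, hence
$$k=|R|+e(G')\le4n^{5/4}+\tfrac12n^{3/2}+\tfrac n2+24\sqrt2\,n^{5/4}\le\tfrac12n^{3/2}+40\,n^{5/4},$$
because $24\sqrt2<34$ and $\frac n2\le\frac12n^{5/4}$. As $c$ was an arbitrary coloring with no properly colored $K_4$, this is the upper bound in Theorem A. Since $ex(n,C_4)=(\frac12+o(1))n^{3/2}$, we obtain $pr(K_n,K_4)\le(1+o(1))\,ex(n,C_4)$. $\blacksquare$

## Polarity graphs and the error term: Theorem B, part 1

To compare the bound $\frac12n^{3/2}+40n^{5/4}$ with $ex(n,C_4)$ itself, we need lower bounds for $ex(n,C_4)$ with an explicit error. They come from the following graphs (Erdős–Rényi–Sós; Brown).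

**Definition.** Let $q$ be a prime power. The points of $PG(2,q)$ are the $q^2+q+1$ one-dimensional subspaces of $\mathbb F_q^3$. Write $x\cdot y=x_1y_1+x_2y_2+x_3y_3$, and for a point $x$ let $x^\perp$ be the set of points $y$ with $x\cdot y=0$. The graph $G_q$ has these points as vertices, with distinct $x,y$ adjacent iff $x\cdot y=0$. A point with $x\cdot x=0$ is called *absolute*.

The set $x^\perp$ is a line, so it has $q+1$ points. The map $x\mapsto x^\perp$ is injective, and two distinct points lie on exactly one common line.

**Example.** For $q=2$ write points as binary strings. The absolute points are $110,101,011$. The edges are the triangle on $100,010,001$, the three edges $100\text{–}011$, $010\text{–}101$, $001\text{–}110$, and the three edges from $111$ to $110,101,011$. This makes $9=\frac12\cdot2\cdot3^2$ edges on $7$ vertices. The absolute point $110$ has the two neighbors $001$ and $111$, which are not adjacent.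

**$G_q$ is $C_4$-free.** Two distinct points $x,y$ have exactly one common perpendicular point, since $x^\perp\cap y^\perp$ is the intersection of two distinct lines. So two vertices have at most one common neighbor.

**$G_q$ has $q+1$ absolute points.** If $q$ is even, then $x\cdot x=(x_1+x_2+x_3)^2$, and the absolute points form the line $x_1+x_2+x_3=0$. Let $q$ be odd. The sets $\{s^2\}$ and $\{-1-t^2\}$, with $s,t\in\mathbb F_q$, both have $\frac{q+1}2$ elements, so they meet, and $(s,t,1)$ with $s^2+t^2+1=0$ gives an absolute point $P$. There are $q+1$ lines through $P$, and we count the other absolute points on each. Let $R\ne P$ be a point on such a line; its points other than $P$ are $R+tP$, $t\in\mathbb F_q$, and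
$$(R+tP)\cdot(R+tP)=R\cdot R+2t\,P\cdot R.$$
If $P\cdot R\ne0$, exactly one $t$ makes this $0$. If $P\cdot R=0$, the line is $P^\perp$ and the value is $R\cdot R$ for all $t$. It is not $0$, since otherwise the two-dimensional span of $P$ and $R$ would be contained in its own orthogonal complement, which has dimension $1$. So the $q$ lines other than $P^\perp$ contribute one absolute point each, and together with $P$ there are $q+1$.

**$G_q$ has exactly $\frac12q(q+1)^2$ edges.** A non-absolute point has degree $q+1$. An absolute point lies in its own $x^\perp$ and has degree $q$. So the degree sum is $(q^2+q+1)(q+1)-(q+1)=q(q+1)^2$.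

*Proof of Theorem B, part 1.* The lower bound is that of Theorem A. For the first upper bound we need a prime slightly below $\sqrt n$. By Baker–Harman–Pintz (2001), for large $n$ there is a prime $q$ with
$$\sqrt n-1-n^{0.2625}\le q\le\sqrt n-1.$$
Then $q^2+q+1\le(\sqrt n-1)^2+\sqrt n=n-\sqrt n+1\le n$, so $G_q$ together with isolated vertices is a $C_4$-free graph on $n$ vertices. Hence
$$ex(n,C_4)\ge\tfrac12q(q+1)^2\ge\tfrac12q^3\ge\tfrac12\bigl(\sqrt n-1-n^{0.2625}\bigr)^3\ge\tfrac12n^{3/2}-O(n^{1.2625}).$$
The last step holds because cubing changes $n^{3/2}$ by $O\bigl(n\cdot n^{0.2625}\bigr)$. With Theorem A, $pr(K_n,K_4)\le\frac12n^{3/2}+40n^{5/4}\le ex(n,C_4)+O(n^{1.2625})$, as $\frac54<1.2625$.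

Now let $n=q^2+q+1$ with $q$ a prime power. Then $(q+1)^2\ge n$, so $q\ge\sqrt n-1$, and
$$ex(n,C_4)\ge\tfrac12q^3\ge\tfrac12(\sqrt n-1)^3\ge\tfrac12n^{3/2}-\tfrac32n.$$
Theorem A gives $pr(K_n,K_4)\le ex(n,C_4)+O(n^{5/4})$. $\blacksquare$

## One color more than $ex(n,C_4)+1$: Theorem B, part 2

In the lower-bound coloring all edges outside $G$ share one color. To gain a color we recolor the non-edges at one vertex $v$. This is safe when $v$ lies in no triangle of $G$, and absolute points have this property.

**Claim.** An absolute point $v$ lies in no triangle of $G_q$.

*Proof.* Suppose $v,a,b$ form a triangle. Then $a^\perp$ contains $v$ and $b$, because $a$ is adjacent to both. Also $v^\perp$ contains $b$, because $v$ is adjacent to $b$, and contains $v$, because $v$ is absolute. So the lines $a^\perp$ and $v^\perp$ share the two distinct points $v,b$. Hence $a^\perp=v^\perp$ and $a=v$, a contradiction. $\blacksquare$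

*Proof of the first claim of part 2.* Let $n=q^2+q+1$ with $q>13$ a prime power. By Füredi (*J. Combin. Theory Ser. B* 68 (1996)), $ex(n,C_4)=\frac12q(q+1)^2=e(G_q)$. Let $G=G_q$ and let $v$ be an absolute point.

**Step 1: the coloring.** Color the edges of $G$ with distinct colors, the non-edges of $G$ at $v$ with a new color $*$, and all other non-edges of $G$ with a new color $0$. Color $*$ occurs because $\deg_G v=q<n-1$. Color $0$ occurs because two neighbors of $v$ are non-adjacent by the Claim. So $ex(n,C_4)+2$ colors are used.

**Step 2: 4-sets not containing $v$.** On such a 4-set the only repeated color is $0$. If it were properly colored, its color-$0$ edges would lie in a perfect matching, and the remaining edges would contain a $C_4$ of $G$, a contradiction.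

**Step 3: 4-sets $\{v,a,b,c\}$.** If at least two of $va,vb,vc$ are not in $G$, they are adjacent and both have color $*$, so the $K_4$ is not properly colored. Otherwise at least two of them, say $va$ and $vb$, are in $E(G)$. Then $ab\notin E(G)$ by the Claim, so $ab$ has color $0$. Also $ca$ and $cb$ are not both in $E(G)$, since otherwise $v\,a\,c\,b$ would be a $C_4$ in $G$. The one that is not in $E(G)$ does not contain $v$, so it has color $0$, and it is adjacent to $ab$. So the $K_4$ is not properly colored.

Hence $pr(K_n,K_4)\ge ex(n,C_4)+2$. $\blacksquare$

Steps 1–3 produce, for every prime power $q$, a coloring with $e(G_q)+2$ colors and no properly colored $K_4$. The hypothesis $q>13$ is used only to identify $e(G_q)$ with $ex(n,C_4)$ by Füredi's theorem.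

*Proof of the second claim of part 2.* We show that each new vertex allows two new colors. Let $n\ge4$, and take a coloring of $K_{n-1}$ with $pr(K_{n-1},K_4)$ colors and no properly colored $K_4$. Add a vertex $v$, give one edge at $v$ a new color, and give the remaining $n-2\ge2$ edges at $v$ another single new color. A 4-set containing $v$ has three edges at $v$, and at least two of them have the last color. So no properly colored $K_4$ arises, and
$$pr(K_n,K_4)\ge pr(K_{n-1},K_4)+2\qquad(n\ge4).$$
Since $K_3$ contains no $K_4$ and has three edges, $pr(K_3,K_4)=3$. By induction $pr(K_n,K_4)\ge3+2(n-3)=2n-3$ for $n\ge3$. For $n=6$ this is $9$, while $ex(6,C_4)=7$ (Clapham–Flockhart–Sheehan 1989), so $pr(K_6,K_4)\ge9>8=ex(6,C_4)+1$. $\blacksquare$
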